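# Non-negative solutions of the Ornstein–Uhlenbeck equation on $\mathbb R^N$

## 1. Non-negative harmonic functions through Gaussian averages

We begin with a case where everything can be seen. Let $v\in C^2(\mathbb R^N)$ be non-negative and harmonic. Then $v$ is constant, and no growth assumption is needed. Here is a proof written with Gaussian kernels, because that is the form we shall try to generalize.

For a symmetric positive definite matrix $C$ let
$$g_C(y)=(2\pi)^{-N/2}(\det C)^{-1/2}e^{-\frac12\langle C^{-1}y,y\rangle}$$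
be the density of the normal law $N(0,C)$.

**Step 1: $v$ equals its own Gaussian averages.** By the mean value property, the average of $v$ over every sphere centered at $x$ is $v(x)$. The density $y\mapsto g_{tI}(y-x)$ is radial around $x$ and has integral $1$. Since $v\ge 0$, polar coordinates are legitimate without any integrability assumption, and they give
$$v(x)=\int g_{tI}(y-x)\,v(y)\,dy\qquad (t>0,\ x\in\mathbb R^N). \tag{1}$$

**Step 2: we compare a Gaussian centered at $x$ with a wider one centered at $0$.** Let $C,S$ be positive definite. For all $x,y$,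
$$\langle (C+S)^{-1}y,y\rangle\le\langle C^{-1}(y-x),y-x\rangle+\langle S^{-1}x,x\rangle. \tag{2}$$
To see this put $w=(C+S)^{-1}y$. By Cauchy–Schwarz and the arithmetic-geometric inequality,
$$\langle w,y\rangle=\langle w,y-x\rangle+\langle w,x\rangle\le\tfrac12\langle Cw,w\rangle+\tfrac12\langle C^{-1}(y-x),y-x\rangle+\tfrac12\langle Sw,w\rangle+\tfrac12\langle S^{-1}x,x\rangle .$$
Since $\langle Cw,w\rangle+\langle Sw,w\rangle=\langle y,w\rangle$, subtracting $\frac12\langle w,y\rangle$ gives (2). There is equality when $Cw=y-x$ and $Sw=x$, that is, when $y=(C+S)S^{-1}x$. Inserting (2) in the densities,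
$$g_C(y-x)\le\sqrt{\frac{\det(C+S)}{\det C}}\;e^{\frac12\langle S^{-1}x,x\rangle}\,g_{C+S}(y). \tag{3}$$

**Step 3: we conclude.** Take $C=tI$, $S=\sigma I$ in (3), multiply by $v(y)$, integrate, and use (1) on both sides:
$$v(x)\le\Big(\frac{t+\sigma}{t}\Big)^{N/2}e^{|x|^2/(2\sigma)}\,v(0).$$
Let $t\to\infty$, then $\sigma\to\infty$. We get $v(x)\le v(0)$ for all $x$. By (1) at $x=0$, $\int g_{I}(y)(v(0)-v(y))\,dy=0$ with a continuous non-negative integrand and $g_I>0$, so $v\equiv v(0)$. $\square$

Now add a linear drift to the Laplacian and allow the second-order part to degenerate. Two things must be reconsidered. There is no mean value property on spheres, so the analogue of (1) has to be proved for functions that may a priori grow arbitrarily fast. And in Step 3 we used that the covariance $\sigma I$ can be made as large as we like. We shall see that the first point can be repaired, that the second one really fails, and that it fails at a precise place.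

## 2. Ornstein–Uhlenbeck operators and what is to be proved

**Definition.** Let $Q$ be a symmetric non-negative definite real $N\times N$ matrix and $A$ a real $N\times N$ matrix. The (possibly degenerate) Ornstein–Uhlenbeck operator of $(Q,A)$ is
$$L=\tfrac12\,\mathrm{tr}(QD^2)+\langle Ax,D\rangle=\tfrac12\,\mathrm{div}(QD)+\langle Ax,D\rangle,\qquad x\in\mathbb R^N .$$

**Definition.** The Kalman condition is
$$\mathrm{rank}\,[\,Q,\;AQ,\;A^2Q,\;\dots,\;A^{N-1}Q\,]=N. \tag{4}$$
The spectral bound of $A$ is $s(A)=\max\{\mathrm{Re}\,\lambda:\lambda\text{ an eigenvalue of }A\}$.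

If $Q$ is positive definite, (4) holds trivially. A degenerate example is $N=2$,
$$Q=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad A=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad L=\tfrac12\partial_{11}+x_1\partial_2 .$$
Here $AQ=\begin{pmatrix}0&0\\1&0\end{pmatrix}$, so the columns of $[Q,AQ]$ contain $e_1$ and $e_2$, and (4) holds: noise enters only in the first coordinate, and the drift carries it to the second. We call this the two-dimensional example. With the same $Q$ and $A=0$ the condition fails, $L=\frac12\partial_{11}$, and $v(x)=x_2^2$ is a non-negative, non-constant solution of $Lv=0$. So some condition like (4) is needed.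

The condition on $s(A)$ can be understood in dimension one. Let $Q=q>0$ and $A=a$. Then $Lv=\frac q2v''+axv'=0$ means $v'(x)=c\,e^{-ax^2/q}$.

- If $a\le0$ and $c\neq0$, then $v'$ has constant sign and $|v'|\ge|c|$, so $v\to-\infty$ at one end. A non-negative $v$ is therefore constant.
- If $a>0$, then $v(x)=\int_{-\infty}^xe^{-ar^2/q}dr$ is positive, bounded and not constant.

Two facts are known, and they are quoted only for orientation. Under the Kalman condition, all bounded solutions of $Lu=0$ on $\mathbb R^N$ are constant if and only if $s(A)\le 0$. Moreover, if $Q$ is positive definite and $s(A)\le0$, every non-negative solution of $Lv=0$ with at most exponential growth is constant. The problem, taken from Enrico Priola, "One-side Liouville theorems under an exponential growth condition for Kolmogorov operators", arXiv:2405.03410 (2024), is whether under (4) and $s(A)\le0$ every non-negative smooth solution of $Lv=0$ is constant, with no growth assumption, or at least whether this holds when $Q$ is positive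 definite. The answer is yes, with or without non-degeneracy.

From now on (4) is assumed. For real $t$ put
$$Q_t=\int_0^te^{rA}Qe^{rA^T}dr,\qquad C_t=\int_0^te^{-rA}Qe^{-rA^T}dr .$$

**Theorem A.** If $s(A)\le 0$, then every $v\in C^2(\mathbb R^N)$ with $v\ge 0$ and $Lv=0$ on $\mathbb R^N$ is constant.

**Theorem B.** Let $s(A)\le0$ and let $u\ge 0$, $u\in C^{1,2}((0,\infty)\times\mathbb R^N)$, solve $\partial_tu+Lu=0$ on $(0,\infty)\times\mathbb R^N$. Then there is a unique Borel measure $m\ge0$ on $\mathbb R^N$ with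
$$u(t,x)=\int_{\mathbb R^N}\exp\Big(\langle \eta,e^{-tA}x\rangle-\tfrac12\langle C_t\eta,\eta\rangle\Big)\,m(d\eta),\qquad t>0,\ x\in\mathbb R^N. \tag{5}$$
Conversely, every $m$ with $\int e^{-\frac12\langle C_t\eta,\eta\rangle}m(d\eta)<\infty$ for all $t>0$ defines such a solution. Consequently:

1. $t\mapsto u(t,0)$ is non-increasing, and if $u(t_1,0)=u(t_2,0)$ for some $0<t_1<t_2$, then $u$ is constant. In particular, every non-negative time-periodic solution is constant, and taking $u$ independent of $t$ recovers Theorem A.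
2. If $\mu>0$, $v\in C^2(\mathbb R^N)$, $v\ge0$ and $Lv=-\mu v$, then $v\equiv0$.

**Theorem C.** The following are equivalent: (i) $s(A)\le0$; (ii) all non-negative $C^2$ solutions of $Lv=0$ on $\mathbb R^N$ are constant; (iii) every non-negative $C^{1,2}$ solution of $\partial_tu+Lu=0$ on $(0,\infty)\times\mathbb R^N$ has the form (5).

## 3. The Gaussian kernel of $L$

Let $dX_t=AX_t\,dt+Q^{1/2}dW_t$, $X_0=x$. Then $X_t=e^{tA}x+\int_0^te^{(t-r)A}Q^{1/2}dW_r$, so $X_t\sim N(e^{tA}x,Q_t)$.

**The covariances are positive definite.** Let $t>0$ and $\langle Q_t\xi,\xi\rangle=0$. Then $\int_0^t|Q^{1/2}e^{rA^T}\xi|^2dr=0$, so $Q^{1/2}e^{rA^T}\xi=0$ on $[0,t]$. Differentiating $k$ times at $r=0$ gives $Q(A^T)^k\xi=0$, that is, $(A^kQ)^T\xi=0$, for every $k$. So $\xi$ is orthogonal to the range of every $A^kQ$, and $\xi=0$ by (4). The substitution $r\mapsto t-r$ gives $C_t=e^{-tA}Q_te^{-tA^T}$, and for all real $s<t$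
$$C_t-C_s=\int_s^te^{-rA}Qe^{-rA^T}dr=e^{-sA}C_{t-s}e^{-sA^T}. \tag{6}$$
Hence $C_t$ $(t>0)$ and $C_t-C_s$ $(s<t)$ are positive definite. Note also $C_{-s}=-Q_s$.

In the two-dimensional example $e^{-rA}e_1=(1,-r)^T$, so
$$C_t=\begin{pmatrix}t&-t^2/2\\-t^2/2&t^3/3\end{pmatrix},\qquad \det C_t=\frac{t^4}{12},$$
and $Q_t$ is the same with $+t^2/2$ off the diagonal. The determinant vanishes at $t=0$ to order $4$, not $2$: this is the price of degeneracy.

**The semigroup.** Let $p_t(x,y)=g_{Q_t}(y-e^{tA}x)$ be the density of $X_t$, and $P_tf(x)=\int p_t(x,y)f(y)\,dy\in[0,\infty]$ for measurable $f\ge0$. Since $Q_{t+s}=Q_s+e^{sA}Q_te^{sA^T}$, running the process for time $t$ and then for time $s$ gives $N(e^{(t+s)A}x,Q_{t+s})$. So $P_tP_s=P_{t+s}$.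

**The two differential equations for $p$.** The characteristic function is $\hat p(\xi)=\int e^{i\langle\xi,y\rangle}p_t(x,y)dy=\exp(i\langle\xi,e^{tA}x\rangle-\frac12\langle Q_t\xi,\xi\rangle)$. It decays like a Gaussian in $\xi$, locally uniformly in $t>0$, so in
$$p_t(x,y)=(2\pi)^{-N}\int e^{-i\langle\xi,y\rangle}\hat p(\xi)\,d\xi$$
we may differentiate under the integral as often as we wish, and $p$ is smooth for $t>0$. Differential equations for $p$ can be checked on $\hat p$.

In $x$: put $\theta=e^{tA^T}\xi$, so that $\hat p=\exp(i\langle\theta,x\rangle-\frac12\langle Q_t\xi,\xi\rangle)$. Since $Q_t'=e^{tA}Qe^{tA^T}$ and $A$ commutes with $e^{tA}$, both $\partial_t\hat p$ and $L_x\hat p$ equal $(i\langle\theta,Ax\rangle-\frac12\langle Q\theta,\theta\rangle)\hat p$. Hence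
$$\partial_tp=L_xp. \tag{7}$$
In $y$: the transform turns $\partial_{y_j}$ into multiplication by $-i\xi_j$ and multiplication by $y_k$ into $-i\partial_{\xi_k}$. So $\frac12\mathrm{div}(Q\nabla p)-\mathrm{div}(Ay\,p)$ has transform
$$-\tfrac12\langle Q\xi,\xi\rangle\hat p+\langle A^T\xi,\nabla_\xi\hat p\rangle=\Big(-\tfrac12\langle Q\xi,\xi\rangle+i\langle\xi,Ae^{tA}x\rangle-\langle\xi,AQ_t\xi\rangle\Big)\hat p .$$
Integrating $\frac{d}{dr}(e^{rA}Qe^{rA^T})$ over $[0,t]$ gives $Q_t'=Q+AQ_t+Q_tA^T$, so the bracket is $i\langle\xi,Ae^{tA}x\rangle-\frac12\langle Q_t'\xi,\xi\rangle$, which is exactly $\partial_t\hat p/\hat p$. Hence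
$$\partial_tp=\tfrac12\mathrm{div}_y(Q\nabla_yp)-\mathrm{div}_y(Ay\,p). \tag{8}$$

**Small times.** There are $M,c_0,C,m_0>0$ such that for $\tau\in(0,1]$
$$\|Q_\tau\|\le M\tau,\qquad\det Q_\tau\ge c_0\tau^{m_0},\qquad\|Q_\tau^{-1}\|\le C\tau^{-m_0}. \tag{9}$$
The first holds with $M=\|Q\|e^{2\|A\|}$. For the second, $\tau\mapsto\det Q_\tau$ is real-analytic and positive for $\tau>0$, so near $0$ it behaves like $c\,\tau^{m}$ with $c>0$ and an integer $m$; here $m\ge N\ge 1$ because $\|Q_\tau\|\le M\tau$. Away from $0$ it is bounded below by continuity. For the third, the smallest eigenvalue is at least $\det Q_\tau/\|Q_\tau\|^{N-1}$, so $\|Q_\tau^{-1}\|\le\|Q_\tau\|^{N-1}/\det Q_\tau\le (M^{N-1}/c_0)\,\tau^{-m_0}$.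

## 4. Positivity replaces growth conditions

This section supplies the analogue of (1). It makes no assumption on $s(A)$. It is a Widder-type identity: positivity alone forces a solution to be represented by the kernel.

**Lemma 1.** Let $-\infty\le a<b\le\infty$ and let $u\ge0$, $u\in C^{1,2}((a,b)\times\mathbb R^N)$, solve $\partial_tu+Lu=0$. Then $u(s,\cdot)=P_{t-s}u(t,\cdot)$ for all $a<s<t<b$.

**Step 1: one inequality, by stopping the process.** We show $u(s,x)\ge P_{t-s}u(t,\cdot)(x)$. Let $|x|<R$ and let $\tau_R$ be the exit time from the ball $B_R$ of the process $X$ started at $x$. By Itô's formula the drift of $u(s+r,X_r)$ is $\partial_tu+Lu=0$. Up to $\tau_R$ everything stays in the compact set $[s,t]\times\overline{B_R}$, where $u$ and $\nabla u$ are bounded, so $u(s+r\wedge\tau_R,X_{r\wedge\tau_R})$, $0\le r\le t-s$, is a bounded martingale. Taking expectations at $r=t-s$ and dropping a non-negative part,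
$$u(s,x)\ge E\big[u(t,X_{t-s})1_{\{\tau_R>t-s\}}\big].$$
As $R\uparrow\infty$ the events increase to an event of probability one, since the paths are continuous. Monotone convergence gives the claim.

**Step 2: the inequality yields a Gaussian integrability bound, uniform in time.** Fix $a<s<t<b$ and $s_0\in(a,s)$. For $r\in[s,t]$, Step 1 gives $\int p_{r-s_0}(0,y)u(r,y)\,dy\le u(s_0,0)$. The times $r-s_0$ stay in a compact subset of $(0,\infty)$, on which $Q_{r-s_0}^{-1}$ is bounded and $\det Q_{r-s_0}$ is bounded above. So $p_{r-s_0}(0,y)\ge c_1e^{-c|y|^2}$ with $c,c_1>0$ independent of $r\in[s,t]$, and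
$$\sup_{r\in[s,t]}\int u(r,y)e^{-c|y|^2}dy=:K\le\frac{u(s_0,0)}{c_1}<\infty. \tag{10}$$

**Step 3: equality on short time intervals, by a cut-off.** A kernel of short duration decays faster than $e^{-c|y|^2}$, so boundary terms at radius $R$ can be absorbed by (10). Choose $\delta\in(0,1]$ with $\frac1{16M\delta}\ge c+1$. Let $s\le s'<t'\le t$ with $t'-s'\le\delta$, and fix $x$. Let $\chi\in C_c^\infty(\mathbb R^N)$ be radially non-increasing, $0\le\chi\le1$, $\chi=1$ on $B_1$, $\chi=0$ off $B_2$, and put $\chi_R=\chi(\cdot/R)$. With $p(r,y)=p_{r-s'}(x,y)$ let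
$$I_R(r)=\int p(r,y)\chi_R(y)u(r,y)\,dy,\qquad r\in(s',t'] .$$
The integrand has compact support in $y$ and is $C^1$ in $r$, so we may differentiate. By (8), the equation $\partial_ru=-Lu$, and integration by parts onto the compactly supported $C^2$ function $\chi_Ru$,
$$I_R'(r)=\int p\,[L(\chi_Ru)-\chi_RLu]\,dy=\int p\,[uL\chi_R+\langle Q\nabla\chi_R,\nabla u\rangle]\,dy .$$
Integrating the last term by parts once more, $\int p\langle Q\nabla\chi_R,\nabla u\rangle=-\int u\,[p\,\mathrm{tr}(QD^2\chi_R)+\langle Q\nabla\chi_R,\nabla p\rangle]$, and therefore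
$$I_R'(r)=\int u\Big[p\langle Ay,\nabla\chi_R\rangle-\tfrac12p\,\mathrm{tr}(QD^2\chi_R)-\langle Q\nabla\chi_R,\nabla p\rangle\Big]dy. \tag{11}$$
Since $|\nabla\chi_R|\le C/R$ and $|D^2\chi_R|\le C/R^2$, both supported in $R\le|y|\le2R$, the bracket is at most $C(p+|\nabla p|)1_{\{R\le|y|\le2R\}}$ for $R\ge1$. (From here on $C$ may change from line to line.)

Let $R\ge\max(1,2e^{\|A\|}|x|)$, $|y|\ge R$ and $\tau=r-s'\in(0,\delta]$. Then $|e^{\tau A}x|\le\frac12|y|$, so $\frac12|y|\le|y-e^{\tau A}x|\le\frac32|y|$. By (9), $\langle Q_\tau^{-1}z,z\rangle\ge|z|^2/(M\tau)$, so $p\le C\tau^{-m_0/2}e^{-|y|^2/(8M\tau)}$. Also $\nabla_yp=-Q_\tau^{-1}(y-e^{\tau A}x)p$ gives $|\nabla p|\le C\tau^{-m_0}|y|\,p$. As $|y|\ge1\ge\tau$,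
$$p+|\nabla p|\le C\tau^{-2m_0}|y|e^{-|y|^2/(8M\tau)}\le C\big(\tau^{-2m_0}e^{-1/(16M\tau)}\big)|y|\,e^{-|y|^2/(16M\delta)}\le C'|y|e^{-|y|^2}e^{-c|y|^2}.$$
In the middle we split the exponent into two halves, using $|y|\ge1$ in one and $\tau\le\delta$ in the other. At the end we used that $\tau^{-2m_0}e^{-1/(16M\tau)}$ is bounded on $(0,1]$, together with the choice of $\delta$. Combining this with (10) and (11),
$$|I_R'(r)|\le C''R\,e^{-R^2}K,\qquad r\in(s',t'].$$
As $r\downarrow s'$, the law $p(r,y)dy=N(e^{\tau A}x,Q_\tau)$ tends weakly to $\delta_x$, and $\chi_Ru(r,\cdot)\to\chi_Ru(s',\cdot)$ uniformly. So $I_R(r)\to\chi_R(x)u(s',x)=u(s',x)$, because $|x|\le R/2$. Hence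
$$|I_R(t')-u(s',x)|\le C''\delta RKe^{-R^2}\to0\qquad(R\to\infty).$$
Since $\chi_R\uparrow1$, also $I_R(t')\uparrow P_{t'-s'}u(t',\cdot)(x)$. Thus $u(s',\cdot)=P_{t'-s'}u(t',\cdot)$.

**Step 4: from short intervals to long ones.** Divide $[s,t]$ into intervals of length at most $\delta$. The constants $c$, $K$, $\delta$ were fixed for all of $[s,t]$, so Step 3 applies on each piece. Compose with $P_{t_1}P_{t_2}=P_{t_1+t_2}$. $\square$

In particular, if $v\ge0$ and $Lv=0$, then $u(t,x)=v(x)$ on $\mathbb R\times\mathbb R^N$ gives $P_tv=v$ for all $t>0$.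

## 5. Removing the drift, and how large $C_t$ becomes

**A moving frame.** The aim is to turn the kernel into a translation-invariant one. Start the process at $e^{sA}x$ and run it for time $t-s$. Then $X_{t-s}\sim N(e^{tA}x,Q_{t-s})$, so $e^{-tA}X_{t-s}$ has mean $x$ and covariance $e^{-tA}Q_{t-s}e^{-tA^T}=\int_s^te^{-rA}Qe^{-rA^T}dr=C_t-C_s$. Hence, for all real $s<t$ and measurable $f\ge0$,
$$(P_{t-s}f)(e^{sA}x)=\int g_{C_t-C_s}(y-x)\,f(e^{tA}y)\,dy. \tag{12}$$
We have pure convolutions again. The price is that the function being averaged, $y\mapsto f(e^{tA}y)$, depends on $t$, while the covariance $C_t$ depends on the drift.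

**Lemma 2.** If $s(A)\le0$, then $\lambda_{\min}(C_t)\to\infty$ as $t\to\infty$; equivalently, $C_t^{-1}\to0$.

**Step 1: $\langle C_t\xi,\xi\rangle\uparrow\infty$ for each fixed $\xi\ne0$.** Let $B=e^{-A^T}$ and $\alpha=\lambda_{\min}(C_1)>0$. Cutting the integral at integers, for $k\in\mathbb N$
$$\langle C_k\xi,\xi\rangle=\sum_{j=0}^{k-1}\langle C_1B^j\xi,B^j\xi\rangle\ge\alpha\sum_{j=0}^{k-1}|B^j\xi|^2 .$$
If this stays bounded in $k$, then $B^j\xi\to0$. Now $V=\{\xi\in\mathbb C^N:B^j\xi\to0\}$ is a $B$-invariant subspace. If $V\neq0$, then $B|_V$ has an eigenvector $w\in V$ with eigenvalue $\mu$, and $\mu^jw\to0$ forces $|\mu|<1$. But the eigenvalues of $B$ are $e^{-\lambda}$ with $\lambda$ an eigenvalue of $A$, and $|e^{-\lambda}|=e^{-\mathrm{Re}\lambda}\ge1$. So $V=0$, and since $\langle C_t\xi,\xi\rangle$ is non-decreasing in $t$ it tends to $\infty$ for every real $\xi\neq0$.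

**Step 2: uniformity over the sphere.** For each $\Lambda$ the compact sets $\{|\xi|=1,\ \langle C_t\xi,\xi\rangle\le\Lambda\}$ decrease in $t$ and have empty intersection by Step 1. So they are empty for large $t$, that is, $\lambda_{\min}(C_t)>\Lambda$. $\square$

For $N=1$, $Q=1$, $A=-1$ one has $C_t=\frac12(e^{2t}-1)$. In the two-dimensional example $\lambda_{\min}(C_t)\ge\det C_t/\mathrm{tr}\,C_t=\frac{t^4/12}{t+t^3/3}$, which grows like $t/4$.

## 6. Comparing kernels, and the spectrum it can handle

Let us now repeat Section 1. Assume $s(A)\le0$, $v\ge0$, $Lv=0$, and put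
$$F_t(y)=v(e^{tA}y).$$
By Lemma 1, $P_tv=v$. Apply (12) with start time $0$, and with start time $-s<0$ at the point $0$, where $C_t-C_{-s}=C_t+Q_s$:
$$v(x)=\int g_{C_t}(y-x)F_t(y)\,dy,\qquad v(0)=\int g_{C_t+Q_s}(y)F_t(y)\,dy .$$
Inequality (3) with $C=C_t$, $S=Q_s$ gives
$$v(x)\le\sqrt{\det\big(I+C_t^{-1/2}Q_sC_t^{-1/2}\big)}\;e^{\frac12\langle Q_s^{-1}x,x\rangle}\,v(0).$$
By Lemma 2 the determinant tends to $1$ as $t\to\infty$. Therefore
$$v(x)\le e^{\frac12\langle Q_s^{-1}x,x\rangle}\,v(0)\qquad\text{for all }s>0,\ x\in\mathbb R^N. \tag{13}$$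

It remains to send $s\to\infty$. The matrix $Q_s$ is the matrix $C_s$ belonging to $(Q,-A)$, and this pair also satisfies (4). So Lemma 2 gives $Q_s^{-1}\to0$ if every eigenvalue of $-A$ has real part $\le0$. Together with $s(A)\le0$ this means that all eigenvalues of $A$ are purely imaginary. In that case (13) yields $v\le v(0)$, and $\int p_1(0,y)(v(0)-v(y))\,dy=v(0)-P_1v(0)=0$ gives $v\equiv v(0)$. The two-dimensional example is covered.

If $A$ has an eigenvalue $\lambda$ with $\mathrm{Re}\,\lambda<0$, the argument stops here. Take $A^T\zeta=\lambda\zeta$ with $\zeta\in\mathbb C^N\setminus\{0\}$, multiplied by $i$ if necessary so that $\mathrm{Re}\,\zeta\neq0$. Then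
$$\langle Q_s\mathrm{Re}\,\zeta,\mathrm{Re}\,\zeta\rangle\le\int_0^s|Q^{1/2}e^{rA^T}\zeta|^2dr=|Q^{1/2}\zeta|^2\int_0^se^{2r\,\mathrm{Re}\lambda}dr$$
is bounded in $s$, so $Q_s^{-1}\not\to0$ and (13) never becomes $v\le v(0)$. For $N=1$, $Q=1$, $A=-1$ we have $Q_s=\frac12(1-e^{-2s})$, and the best that (13) gives is $v(x)\le e^{x^2}v(0)$. This is a bound of Gaussian exponential type, too weak for the known theorem with exponential growth.

One should ask what was lost. Inequality (3) itself is attained, at $y=(C_t+Q_s)Q_s^{-1}x$. In the variable $\eta=C_t^{-1}y$ this worst point is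
$$\eta=Q_s^{-1}x+C_t^{-1}x\;\longrightarrow\;Q_s^{-1}x\qquad(t\to\infty),$$
a point that stays away from the origin for some $x$ when $Q_s^{-1}\not\to0$. A supremum over $y$ charges us for this point whether or not the measure $g_{C_t}(y)F_t(y)\,dy$ has any mass near it. So let us find out where that measure lives, in the variable $\eta$.

## 7. The mass sits at frequency zero: proof of Theorem A

Two explicit computations show what to expect. For $\theta\in\mathbb R^N$ the function
$$E_\theta(t,x)=\exp\big(\langle\theta,e^{-tA}x\rangle-\tfrac12\langle C_t\theta,\theta\rangle\big)$$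
solves $\partial_tE+LE=0$. Indeed, with $\zeta=e^{-tA^T}\theta$ we have $\nabla_xE=\zeta E$ and $D^2E=\zeta\zeta^TE$, hence
$$\partial_tE_\theta=\big(-\langle\zeta,Ax\rangle-\tfrac12\langle Q\zeta,\zeta\rangle\big)E_\theta,\qquad LE_\theta=\big(\tfrac12\langle Q\zeta,\zeta\rangle+\langle\zeta,Ax\rangle\big)E_\theta. \tag{14}$$
For this solution the analogue of $F_t$ is $E_\theta(t,e^{tA}y)=e^{\langle\theta,y\rangle-\frac12\langle C_t\theta,\theta\rangle}$. Completing the square, $g_{C_t}(y)E_\theta(t,e^{tA}y)=g_{C_t}(y-C_t\theta)$. In the variable $\eta=C_t^{-1}y$ this is the law $N(\theta,C_t^{-1})$, which tends to $\delta_\theta$ by Lemma 2. So $\eta$ is a frequency, and the measure finds the frequencies present in the solution. Secondly, $E_\theta(t,0)=e^{-\frac12\langle C_t\theta,\theta\rangle}$ strictly decreases in time unless $\theta=0$. A solution independent of time should have all its mass at $\theta=0$. The proof makes this quantitative, by comparing the values at the origin at times $0$ and $1$ (forward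 in time, where the attempt above went backward).

*Proof of Theorem A.* Let $s(A)\le0$, $v\ge0$, $Lv=0$, $F_t(y)=v(e^{tA}y)$.

**Step 1: two identities with the same function $F_t$.** Since $P_tv=v$, formula (12) with $s=0$, and with $s=1$, $x=0$, gives for $t>1$
$$v(x)=\int g_{C_t}(y-x)F_t(y)\,dy\quad(x\in\mathbb R^N),\qquad v(0)=\int g_{C_t-C_1}(y)F_t(y)\,dy. \tag{15}$$

**Step 2: pass to the frequency variable.** Let $m_t$ be the image of $g_{C_t}(y)F_t(y)\,dy$ under $y\mapsto\eta=C_t^{-1}y$. By (15) at $x=0$ its total mass is $m_t(\mathbb R^N)=v(0)$. Since $g_{C_t}(y-x)/g_{C_t}(y)=e^{\langle C_t^{-1}y,x\rangle-\frac12\langle C_t^{-1}x,x\rangle}$,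
$$v(x)=e^{-\frac12\langle C_t^{-1}x,x\rangle}\int e^{\langle\eta,x\rangle}\,m_t(d\eta). \tag{16}$$
For $v\equiv1$ one has $m_t=N(0,C_t^{-1})$, and (16) is the Gaussian moment formula.

**Step 3: the second identity forces $m_t$ to concentrate at $0$.** Put $K=C_t^{-1/2}C_1C_t^{-1/2}$. As $C_t-C_1>0$, we have $0\le K<I$, and
$$(I-K)^{-1}=I+K+K^2(I-K)^{-1}\ge I+K .$$
Since $C_t-C_1=C_t^{1/2}(I-K)C_t^{1/2}$, this reads $(C_t-C_1)^{-1}\ge C_t^{-1}+C_t^{-1}C_1C_t^{-1}$. For $y=C_t\eta$ it means $\langle(C_t-C_1)^{-1}y,y\rangle-\langle C_t^{-1}y,y\rangle\ge\langle C_1\eta,\eta\rangle$, so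
$$\frac{g_{C_t-C_1}(y)}{g_{C_t}(y)}\le\kappa_t\,e^{-\frac12\langle C_1\eta,\eta\rangle}\le\kappa_t\,e^{-\frac\alpha2|\eta|^2},\qquad\kappa_t=\det(I-K)^{-1/2},\quad\alpha=\lambda_{\min}(C_1)>0 .$$
By Lemma 2, $\|K\|\le\|C_1\|\,\|C_t^{-1}\|\to0$ and $\kappa_t\to1$. The second identity in (15) now gives $v(0)\le\kappa_t\int e^{-\frac\alpha2|\eta|^2}m_t(d\eta)$. Subtracting from the total mass,
$$\int\big(1-e^{-\frac\alpha2|\eta|^2}\big)\,m_t(d\eta)\le v(0)\,(1-\kappa_t^{-1})\longrightarrow0. \tag{17}$$
The integrand is at least $1-e^{-\alpha\varepsilon^2/2}$ on $\{|\eta|>\varepsilon\}$. Hence for every $\varepsilon>0$, $m_t(|\eta|>\varepsilon)\to0$ and $m_t(|\eta|\le\varepsilon)\to v(0)$.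

**Step 4: $v$ has its minimum at the origin.** Keep in (16) only the part $|\eta|\le\varepsilon$, where $e^{\langle\eta,x\rangle}\ge e^{-\varepsilon|x|}$:
$$v(x)\ge e^{-\frac12\langle C_t^{-1}x,x\rangle-\varepsilon|x|}\,m_t(|\eta|\le\varepsilon).$$
Let $t\to\infty$ and then $\varepsilon\to0$. We obtain $v(x)\ge v(0)$ for all $x$. We do not get an upper bound in the same way, since (17) does not control $e^{\langle\eta,x\rangle}$ on the small mass far out. A lower bound is enough.

**Step 5: a minimum at the origin makes $v$ constant.** We have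
$$0=P_1v(0)-v(0)=\int p_1(0,y)\,(v(y)-v(0))\,dy,$$
with a continuous non-negative integrand and $p_1(0,\cdot)>0$. Hence $v\equiv v(0)$. $\blacksquare$

**Remark.** By Hörmander's theorem $L$ is hypoelliptic under the Kalman condition. A non-negative distributional solution of $Lv=0$ is therefore smooth, and Theorem A applies to it. Since $L$ annihilates constants, adding a constant or changing sign extends the theorem to solutions bounded on one side. The case $Q>0$ is included.

## 8. All non-negative solutions of $\partial_tu+Lu=0$: proof of Theorem B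

For a stationary solution the measures $m_t$ converge to a point mass at $0$. For a general solution we extract a limit measure and recover $u$ from it. Nothing is assumed of $u$ at $t=0$, so we work from a base time $s_0>0$. Put $f(t,y)=u(t,e^{tA}y)$. By Lemma 1 and (12),
$$f(s,x)=\int g_{C_t-C_s}(y-x)f(t,y)\,dy\qquad(0<s<t,\ x\in\mathbb R^N). \tag{18}$$

**Step 1: rewrite (18) in the frequency variable relative to $s_0$.** Fix $s_0>0$. For $t>s_0$ let $D=C_t-C_{s_0}$ and let $m_t$ be the image of $g_D(y)f(t,y)\,dy$ under $y\mapsto\eta=D^{-1}y$. By (18) with $s=s_0$, $x=0$, the mass is $m_t(\mathbb R^N)=f(s_0,0)$ for every $t$. Let $s_0<s<t$, $B=C_s-C_{s_0}>0$ and $S_t=(C_t-C_s)^{-1}=(D-B)^{-1}$. Then (18) reads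
$$f(s,x)=\int k_t(\eta)\,m_t(d\eta),\qquad k_t(\eta)=\frac{g_{D-B}(D\eta-x)}{g_D(D\eta)} .$$
The exponent of $k_t$ is $-\frac12\langle DS_tD\eta,\eta\rangle+\langle S_tD\eta,x\rangle-\frac12\langle S_tx,x\rangle+\frac12\langle D\eta,\eta\rangle$. Writing $D=(D-B)+B$ we have $S_tD=I+S_tB$ and $DS_tD=(D-B)+2B+BS_tB=D+B+BS_tB$. Hence
$$k_t(\eta)=\sqrt{\tfrac{\det D}{\det(D-B)}}\,\exp\Big(\langle\eta,x\rangle-\tfrac12\langle B\eta,\eta\rangle+\langle S_tB\eta,x\rangle-\tfrac12\langle S_tB\eta,B\eta\rangle-\tfrac12\langle S_tx,x\rangle\Big). \tag{19}$$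

**Step 2: $k_t$ converges uniformly on $\mathbb R^N$.** By Lemma 2, $\lambda_{\min}(C_t-C_s)\ge\lambda_{\min}(C_t)-\|C_s\|\to\infty$, so $S_t\to0$, and likewise $D^{-1}\to0$. The prefactor in (19) equals $\det(I-D^{-1/2}BD^{-1/2})^{-1/2}$ and tends to $1$. So
$$k_t\to k_\infty(\eta):=e^{\langle\eta,x\rangle-\frac12\langle B\eta,\eta\rangle}$$
locally uniformly. For large $t$ the prefactor is at most $2$ and $\|S_tB\|\le1$. Dropping the last two (non-positive) terms in the exponent,
$$k_t(\eta)\le2\,e^{2|x||\eta|-\frac12\lambda_{\min}(B)|\eta|^2},$$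
which is small outside a large ball, uniformly in $t$. Therefore $k_t\to k_\infty$ uniformly on $\mathbb R^N$, and $k_\infty$ is continuous and vanishes at infinity.

**Step 3: pass to the limit in the measures.** The masses $m_t(\mathbb R^N)=f(s_0,0)$ are bounded, so there is a sequence $t_j\to\infty$ with $m_{t_j}\to m^{s_0}$ vaguely. Because the masses are bounded, the convergence also holds against continuous functions vanishing at infinity. The sequence does not depend on $(s,x)$. Then
$$\Big|f(s,x)-\int k_\infty\,dm_{t_j}\Big|\le\sup_\eta|k_{t_j}-k_\infty|\;f(s_0,0)\to0,\qquad\int k_\infty\,dm_{t_j}\to\int k_\infty\,dm^{s_0},$$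
and we obtain
$$f(s,x)=\int e^{\langle\eta,x\rangle-\frac12\langle(C_s-C_{s_0})\eta,\eta\rangle}\,m^{s_0}(d\eta),\qquad s>s_0,\ x\in\mathbb R^N. \tag{20}$$
Mass lost at infinity does no harm, since $k_\infty$ vanishes there. This is why we evaluate at $s>s_0$ and not at $s_0$.

**Step 4: remove the base time, and prove uniqueness.** Let $m=e^{\frac12\langle C_{s_0}\eta,\eta\rangle}m^{s_0}$. By (20), for each $s>s_0$ the measure $e^{-\frac12\langle C_s\eta,\eta\rangle}m(d\eta)$ has two-sided Laplace transform $f(s,\cdot)$, finite on all of $\mathbb R^N$. Such a transform determines the measure: it extends to an entire function on $\mathbb C^N$, whose values at imaginary points are the Fourier transform. Given two base times, take $s$ larger than both. The two measures agree after multiplication by the positive function $e^{-\frac12\langle C_s\eta,\eta\rangle}$, so they agree. Thus $m$ does not depend on $s_0$, and choosing $s_0<s$ we get $f(s,x)=\int e^{\langle\eta,x\rangle-\frac12\langle C_s\eta,\eta\rangle}m(d\eta)$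 for all $s>0$. Since $u(t,x)=f(t,e^{-tA}x)$, this is (5). If any $m$ satisfies (5), the Laplace transform of $e^{-\frac12\langle C_t\eta,\eta\rangle}m$ is $f(t,\cdot)$, so $m$ is unique.

**Step 5: the converse.** Let $\int e^{-\frac12\langle C_t\eta,\eta\rangle}m(d\eta)<\infty$ for all $t>0$. By (14) each $E_\eta$ solves the equation, and it remains to differentiate under the integral. Let $t_0>0$, $t\ge t_0$, and $(t,x)$ in a compact set. Put $\beta=\lambda_{\min}(C_{t_0}-C_{t_0/2})>0$. Then $\langle C_t\eta,\eta\rangle\ge\langle C_{t_0/2}\eta,\eta\rangle+\beta|\eta|^2$. The function $E_\eta$ and its derivatives up to first order in $t$ and second order in $x$ are at most a constant times $(1+|\eta|^2)\,e^{c|\eta|-\frac12\beta|\eta|^2}\,e^{-\frac12\langle C_{t_0/2}\eta,\eta\rangle}$, hence at most a constant times the $m$-integrable function $e^{-\frac12\langle C_{t_0/2}\eta,\eta\rangle}$. So $u$ is finite, non-negative, of class $C^{1,2}$, and a solution.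

**Step 6: consequence 1.** By (5), $u(t,0)=\int e^{-\frac12\langle C_t\eta,\eta\rangle}m(d\eta)$, which is non-increasing because $C_t$ increases. If $u(t_1,0)=u(t_2,0)$ with $t_1<t_2$, then
$$\int\big(e^{-\frac12\langle C_{t_1}\eta,\eta\rangle}-e^{-\frac12\langle C_{t_2}\eta,\eta\rangle}\big)\,m(d\eta)=0 .$$
As $C_{t_2}-C_{t_1}>0$, the integrand is strictly positive off $\eta=0$. So $m=c\,\delta_0$, and $u\equiv c$. A solution of period $T$ in time has $u(t,0)=u(t+T,0)$ and is constant. A solution independent of $t$ is a special case, which recovers Theorem A.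

**Step 7: consequence 2.** If $Lv=-\mu v$, $v\ge0$, $\mu>0$, then $u=e^{\mu t}v$ satisfies $\partial_tu+Lu=\mu u-\mu u=0$. By consequence 1, $e^{\mu t}v(0)$ is non-increasing, so $v(0)=0$. Then $\int e^{-\frac12\langle C_t\eta,\eta\rangle}m(d\eta)=0$, so $m=0$ and $v\equiv0$. $\blacksquare$

## 9. A spectral bound above zero destroys the theorem: proof of Theorem C

(i)$\Rightarrow$(ii) is Theorem A and (i)$\Rightarrow$(iii) is Theorem B.

**(iii)$\Rightarrow$(ii).** Let $v\ge0$ be a $C^2$ solution of $Lv=0$. Then $u(t,x)=v(x)$ has the form (5) and $u(1,0)=u(2,0)$. Step 6 above used only (5) and $C_{t_2}-C_{t_1}>0$, which holds under the Kalman condition alone. So $v$ is constant.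

**(ii)$\Rightarrow$(i).** This also follows from the bounded Liouville theorem quoted in Section 2, but a short direct proof is available. Assume $s(A)>0$. We construct a non-constant bounded non-negative solution. Since $A^T$ has the same eigenvalues as $A$, there are $\lambda=a+i\omega$ with $a>0$ and $\zeta\in\mathbb C^N\setminus\{0\}$ with $A^T\zeta=\lambda\zeta$. Write $\langle x,\zeta\rangle=\sum x_i\zeta_i$, without conjugation. Then $Q\zeta\ne0$: otherwise $(A^kQ)^T\zeta=Q(A^T)^k\zeta=\lambda^kQ\zeta=0$ for all $k$, and (4) gives $\zeta=0$.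

**Case $\omega=0$.** The aim is to lift the one-dimensional example of Section 2. Take $\zeta$ real and put $\sigma^2=\langle Q\zeta,\zeta\rangle/(2\lambda)$, which is positive because $Q\zeta\ne0$ and $Q\ge0$. Let $\Phi$ be the standard normal distribution function and $v(x)=\Phi(z/\sigma)$ with $z=\langle x,\zeta\rangle$. Since $\langle Ax,\zeta\rangle=\langle x,A^T\zeta\rangle=\lambda z$ and $\Phi''(y)=-y\Phi'(y)$,
$$Lv=\frac{\langle Q\zeta,\zeta\rangle}{2\sigma^2}\Phi''(z/\sigma)+\frac{\lambda z}{\sigma}\Phi'(z/\sigma)=\Big(-\frac{\langle Q\zeta,\zeta\rangle z}{2\sigma^3}+\frac{\lambda z}{\sigma}\Big)\Phi'(z/\sigma)=0 .$$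
So $v$ is a positive, bounded, non-constant solution.

**Case $\omega\neq0$.** The coordinate $\langle X_t,\zeta\rangle$ spirals outward, and we build $v$ from the spiral on which it eventually lies. By Itô's formula, $d\langle X_t,\zeta\rangle=\lambda\langle X_t,\zeta\rangle dt+\langle dW_t,Q^{1/2}\zeta\rangle$, so
$$e^{-\lambda t}\langle X_t,\zeta\rangle=\langle x,\zeta\rangle+\int_0^te^{-\lambda r}\langle dW_r,Q^{1/2}\zeta\rangle. \tag{21}$$
Since $a>0$, the integral $G=\int_0^\infty e^{-\lambda r}\langle dW_r,Q^{1/2}\zeta\rangle$ converges in $L^2$. Let $h(0)=1$ and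
$$h(z)=1+\cos\Big(\arg z-\frac\omega a\log|z|\Big),\qquad z\in\mathbb C\setminus\{0\}.$$
It takes values in $[0,2]$ and is continuous off $0$. Replacing $z$ by $e^{-\lambda t}z$ changes $\arg z$ by $-\omega t$ and $\frac\omega a\log|z|$ by $-\omega t$, so $h(e^{-\lambda t}z)=h(z)$. Define $v(x)=E\,h(\langle x,\zeta\rangle+G)\in[0,2]$, a measurable function.

*Invariance.* Let $G'$ be a copy of $G$ independent of $X_t$. Splitting the integral for $G$ at time $t$, $G=\int_0^te^{-\lambda r}\langle dW_r,Q^{1/2}\zeta\rangle+e^{-\lambda t}\int_0^\infty e^{-\lambda r}\langle dW_{t+r},Q^{1/2}\zeta\rangle$, and the last integral is a copy of $G$ independent of the first term. By (21), $e^{-\lambda t}(\langle X_t,\zeta\rangle+G')$ therefore has the law of $\langle x,\zeta\rangle+G$, and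
$$P_tv(x)=E\,h(\langle X_t,\zeta\rangle+G')=E\,h\big(e^{-\lambda t}(\langle X_t,\zeta\rangle+G')\big)=v(x).$$

*Regularity and the equation.* On compact sets of $(t,x)$ with $t>0$, each derivative of $p_t(x,y)$ in $(t,x)$ is a polynomial in $y$, with bounded coefficients, times $p_t(x,y)$, and is dominated by $Ce^{-c'|y|^2}$. Since $v$ is bounded and measurable, $P_tv(x)$ is smooth for $t>0$, and by (7) $\partial_tP_tv=LP_tv$. But $P_tv=v$ does not depend on $t$. So $v$ is smooth and $Lv=0$.

*Non-constancy.* As $A^T$ is real, $\bar\zeta$ is an eigenvector for $\bar\lambda\ne\lambda$, so $\zeta,\bar\zeta$ are independent, and hence $\mathrm{Re}\,\zeta$ and $\mathrm{Im}\,\zeta$ are linearly independent in $\mathbb R^N$. So some $x\in\mathbb R^N$ has $\langle x,\zeta\rangle=1$, and $v(Rx)=E\,h(R+G)$ for $R>0$. As $R\to\infty$, almost surely $\arg(R+G)\to0$ and $\log|R+G|-\log R\to0$, so $h(R+G)-h(R)\to0$ almost surely and boundedly. Hence $v(Rx)-h(R)\to0$. But $h(R)=1+\cos(\frac\omega a\log R)$ oscillates between $0$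 and $2$, so $v$ is not constant.

In both cases (ii) fails. This proves (ii)$\Rightarrow$(i), and Theorem C. $\blacksquare$
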